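# A center bundle with a dense set of kinks: non-smooth centers of holomorphic partially hyperbolic diffeomorphisms

## 1. A sum of kinks over disjoint planes in hyperbolic 3-space

Everything in these notes turns on one function. On $\mathbb R^4$ let
$$q(y)=y_1^2+y_2^2+y_3^2-7y_4^2,\qquad \langle y,y'\rangle=y_1y_1'+y_2y_2'+y_3y_3'-7y_4y_4'.$$
The form has signature $(3,1)$, and $\langle\cdot,\cdot\rangle$ is integral on $\mathbb Z^4$. Put
$$X=\{x:\ q(x)=-1,\ x_4>0\},\qquad C^+=\{p\ne0:\ q(p)=0,\ p_4>0\}.$$
The first is hyperbolic 3-space with distance $\cosh d(x,x')=-\langle x,x'\rangle$, the second is the forward light cone. The quotient $C^+/\mathbb R_{>0}$ is the sphere at infinity. Let $G=SO_0(q,\mathbb R)$ be the identity component of the isometry group of $q$. It preserves $X$ and $C^+$. Let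
$$\Gamma=\{\gamma\in G\cap SL(4,\mathbb Z):\ \gamma\equiv I \bmod 3\},\qquad e=(1,0,0,0),\qquad O=\Gamma e\subset\mathbb Z^4 .$$
Every $v\in O$ has $q(v)=1$, so $v^\perp$ has signature $(2,1)$ and $H_v=\{x\in X:\langle v,x\rangle=0\}$ is a hyperbolic plane. Clearly $\gamma H_v=H_{\gamma v}$. Fix $x_0\in X$ on none of these planes, and for $p\in C^+$ put
$$\Phi(p)=\sum_{v\in O}\big(-\sigma_v\langle v,p\rangle\big)^+=\sum_{v\in O}\tfrac12\big(|\langle v,p\rangle|-\sigma_v\langle v,p\rangle\big),\qquad \sigma_v=\operatorname{sgn}\langle v,x_0\rangle. \tag{1}$$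

Here $t^+=\max(t,0)$, and the two expressions agree because $\tfrac12(|t|-\sigma t)=(-\sigma t)^+$ for $\sigma=\pm1$. In words: walk from $x_0$ along the geodesic ray to the ideal point $[p]$. Each plane $H_v$ that separates $x_0$ from $[p]$ contributes $|\langle v,p\rangle|$, and the other planes contribute $0$. As a function of $p$, each term is linear on both sides of the circle $\langle v,p\rangle=0$ and has a kink along it.

We shall prove three things about $\Phi$.

* The series converges to a continuous function that is positively homogeneous of degree 1.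
* $\Phi(\gamma p)=\Phi(p)+\langle c(\gamma),\gamma p\rangle$ for a certain map $c:\Gamma\to\mathbb Z^4$ that counts plane crossings.
* $\Phi$ is not differentiable at any point of a dense subset of $C^+$.

**What it is for.** We shall build a holomorphic diffeomorphism of a compact complex 8-fold whose invariant "center" bundle, in suitable coordinates, has slopes given by $\Phi$. Since $\Phi$ has kinks on a dense set, this bundle is not differentiable on a dense set. That refutes a conjecture stated in Section 2.

**Why the linear correction is there.** Formally $\frac12\sum_v|\langle v,p\rangle|$ would be $\Gamma$-invariant. But it cannot converge to a continuous function $\Psi$. Suppose it did. Choose $p\in C^+$ and $a\in G$ with $ap=\mathrm e\,p$ (here $\mathrm e=\exp 1$). Then $x\mapsto\Psi(xp)$ is continuous and $\Gamma$-invariant on $G$, hence bounded because $\Gamma\backslash G$ is compact (Section 4). On the other hand $\Psi(xa^np)=\mathrm e^n\Psi(xp)$ for all $n$, so $\Psi(xp)=0$ for every $x$, and all $\langle v,xp\rangle$ vanish. This is false: the vectors $xp$, $x\in G$, span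 $\mathbb R^4$ (Section 3 shows that $x\mapsto xp$ is an open map to $C^+$, and no nonempty open piece of $C^+$ lies in a hyperplane). Subtracting linear functions restores convergence, and the price is the cocycle $c$.

**The same formula in hyperbolic dimension one.** Here is a case that can be done by hand. Take a plane of signature $(1,1)$ with null basis $p_\pm$, $\langle p_+,p_-\rangle=-1$, and let $gp_\pm=\lambda^{\pm1}p_\pm$ with $\lambda>1$. Hyperbolic space is the line $t\mapsto(e^tp_++e^{-t}p_-)/\sqrt2$. The vectors $v_n=(\lambda^np_+-\lambda^{-n}p_-)/\sqrt2=g^nv_0$ satisfy $q(v_n)=1$, and the "wall" of $v_n$ is the point $t=n\log\lambda$. Take $x_0$ at $t=\frac12\log\lambda$. Then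
$$\langle v_n,x_0\rangle=\tfrac12\big(\lambda^{1/2-n}-\lambda^{n-1/2}\big),\qquad \langle v_n,p_+\rangle=\lambda^{-n}/\sqrt2 .$$
So $\sigma_{v_n}=-1$ exactly for $n\ge1$, and
$$\Phi(p_+)=\sum_{n\ge1}\frac{\lambda^{-n}}{\sqrt2}=\frac{1}{\sqrt2(\lambda-1)} .$$
The terms decay exponentially with the distance of the wall. Passing from $x_0$ to $gx_0$ crosses only the wall of $v_1$, from its negative to its positive side, so the crossing count is $c(g)=v_1$. Indeed
$$\Phi(p_+)+\langle v_1,gp_+\rangle=\frac1{\sqrt2}\Big(\frac1{\lambda-1}+1\Big)=\lambda\,\Phi(p_+)=\Phi(gp_+).$$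
The boundary here consists of two points, so there is no room for kinks. In hyperbolic dimension three the boundary is a sphere, and there is.

## 2. Holomorphic partially hyperbolic diffeomorphisms and the regularity of the center

For an invertible linear map $A$ between normed spaces let $m(A)=\|A^{-1}\|^{-1}$ be its conorm.

**Definition.** Let $M$ be a compact complex manifold with a Hermitian metric. A biholomorphism $f:M\to M$ is a *holomorphic partially hyperbolic diffeomorphism* if there is a continuous $Df$-invariant splitting $TM=E^s\oplus E^c\oplus E^u$, with all three bundles nontrivial, and an integer $k\ge1$ such that for every $x\in M$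
$$\|Df^k|_{E^s(x)}\|<m(Df^k|_{E^c(x)})\le\|Df^k|_{E^c(x)}\|<m(Df^k|_{E^u(x)}),\qquad \|Df^k|_{E^s(x)}\|<1<m(Df^k|_{E^u(x)}).$$

The bundle $E^c$ is the *center distribution* of $(f,E^s\oplus E^c\oplus E^u)$. Since $Df$ commutes with the complex structure, the three bundles are complex subbundles; in our example this will be visible from the formulas. Identify $TM$ with $T^{1,0}M$. The center is *holomorphic* if $E^c$ is a holomorphic subbundle of $T^{1,0}M$, and *real analytic* if $x\mapsto E^c(x)$ is a real analytic section of the Grassmannian bundle.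

**Example 1.** Let $M=\mathbb C^3/\mathbb Z[i]^3$ and let $f$ be induced by $\begin{pmatrix}2&1\\1&1\end{pmatrix}\oplus(1)$. The eigenvalues are $\frac{3\pm\sqrt5}2$ and $1$, and $E^u$, $E^s$, $E^c$ are the constant bundles given by the eigenlines. The center is constant, hence holomorphic.

The diffeomorphism $f$ is called *fibered* if $E^c$ is tangent to an $f$-invariant foliation with compact leaves that are the fibers of a topological fiber bundle $M\to B$. The following results are known. On a compact complex 3-fold the center of a fibered holomorphic partially hyperbolic diffeomorphism is holomorphic, while for every $n\ge5$ some fibered example on a compact complex $n$-fold has a center that is not holomorphic on any open subset. So holomorphy is too much to ask in general. Our subject is the following weaker statement; the source of the problem is Disheng Xu and Jiesong Zhang, "On holomorphic partially hyperbolic systems", arXiv:2401.04310 (2024).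

**Conjecture.** For every holomorphic partially hyperbolic diffeomorphism $f$ and every splitting as in the definition, $E^c$ is real analytic.

The conjecture is false.

**Theorem.** For every $n\ge8$ there are a compact connected complex $n$-fold $M$ and a holomorphic partially hyperbolic diffeomorphism $f:M\to M$ such that:

1. $f$ has exactly one partially hyperbolic splitting $TM=E^s\oplus E^c\oplus E^u$;
2. $E^c$ is not differentiable at any point of a certain dense subset of $M$; in particular it is not $C^1$, hence not real analytic, on any nonempty open subset;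
3. $E^c$ has modulus of continuity $O(\theta\log(1/\theta))$, so it is $\alpha$-Hölder for every $\alpha<1$.

Part 2 alone disproves the conjecture. Nothing is claimed about fibered diffeomorphisms, nor that $n=8$ is minimal.

## 3. Right translation on $\Gamma\backslash G$, flat bundles, and a functional equation

This section sets up the dynamics, tests the question on two systems with an analytic center, and finds the equation that $\Phi$ has to solve.

**The complex Lie group.** We have $G\cong SO_0(3,1)\cong\mathrm{PSL}(2,\mathbb C)$. So $G$ is a complex Lie group of complex dimension 3, left and right translations are holomorphic, and the complex structure on its Lie algebra $\mathfrak g$ commutes with $\mathrm{Ad}(G)$. The group $\Gamma$ is discrete in $G$, and $\Gamma\backslash G$ is compact (Section 4).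

**The element $a$.** Choose $x_*\in X$ and $\tau_*\in x_*^\perp$ with $q(\tau_*)=1$, and put $p_\pm=(x_*\pm\tau_*)/\sqrt2$. Then $q(p_\pm)=0$ and $\langle p_+,p_-\rangle=\frac12(-1-1)=-1$. To see that $p_\pm\in C^+$, note that $\langle x,p\rangle<0$ for $x\in X$, $p\in C^+$: by Cauchy–Schwarz $x_1p_1+x_2p_2+x_3p_3\le(x_1^2+x_2^2+x_3^2)^{1/2}\sqrt7\,p_4<7x_4p_4$. So
$$\text{a nonzero null vector } p \text{ lies in } C^+ \text{ as soon as } \langle x,p\rangle<0 \text{ for some } x\in X, \tag{2}$$
since otherwise $-p\in C^+$ and $\langle x,p\rangle>0$. Here $\langle x_*,p_\pm\rangle=-1/\sqrt2<0$.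

Let $L_0=\{p_+,p_-\}^\perp$, a 2-dimensional positive definite space, and let $a$ be the linear map with $ap_\pm=\mathrm e^{\pm1}p_\pm$ and $a|_{L_0}=\mathrm{id}$. It preserves $q$ and lies in the one-parameter group $p_\pm\mapsto \mathrm e^{\pm t}p_\pm$, so $a\in G$.

Identify $\mathfrak g=\mathfrak{so}(q)$ with $\Lambda^2\mathbb R^4$ by $(u\wedge u')y=u\langle u',y\rangle-u'\langle u,y\rangle$. Then $\mathrm{Ad}(g)(u\wedge u')=gu\wedge gu'$, so $\mathrm{Ad}(a)$ acts as the scalars $\mathrm e,\,1,\,\mathrm e^{-1}$ on
$$\mathfrak g_+=p_+\wedge L_0,\qquad \mathfrak g_0=\langle p_+\wedge p_-\rangle\oplus\Lambda^2L_0,\qquad \mathfrak g_-=p_-\wedge L_0 ,$$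
respectively. These are real 2-planes. Being eigenspaces of a map that commutes with the complex structure, they are complex lines in $\mathfrak g$.

We trivialize $TG$ by $\xi\mapsto\frac{d}{d\varepsilon}\big|_0x\exp(\varepsilon\xi)$, $\xi\in\mathfrak g$. This is complex linear, the frame is holomorphic, left translation by $\gamma$ becomes $\xi\mapsto\xi$, and since $x\exp(\varepsilon\xi)a=xa\exp(\varepsilon\,\mathrm{Ad}(a^{-1})\xi)$, the derivative of $x\mapsto xa$ is $\mathrm{Ad}(a^{-1})$.

**The orbit map is a submersion.** For $p\in C^+$ the map $G\to C^+$, $x\mapsto xp$, has derivative $\xi\mapsto x\xi p$ in this trivialization. Choose $u'$ with $\langle u',p\rangle=1$. For $u\in p^\perp$ we get $(u\wedge u')p=u$. So the image of the derivative contains $x(p^\perp)=(xp)^\perp=T_{xp}C^+$, and the map is a submersion; in particular it is open.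

**Example 2.** On $\Gamma\backslash G$ let $f_0(\Gamma x)=\Gamma xa$. Then $E^u=\mathfrak g_-$, $E^c=\mathfrak g_0$, $E^s=\mathfrak g_+$ are $Df_0$-invariant with rates exactly $\mathrm e,1,\mathrm e^{-1}$ in a left-invariant norm. The center is spanned by a left-invariant field, which is holomorphic.

**Example 3.** Let $\Gamma\subset SL(4,\mathbb Z)$ act on $G\times\mathbb C^4/\mathbb Z[i]^4$ by $\gamma(x,w)=(\gamma x,\gamma w)$, and let $f_1[x,w]=[xa,w]$. In the trivialization $\mathfrak g\oplus\mathbb C^4$ of the tangent bundle, $Df_1(\xi,u)=(\mathrm{Ad}(a^{-1})\xi,u)$. Because $xap_\pm=\mathrm e^{\pm1}xp_\pm$, the bundles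
$$E^u=\mathfrak g_-\oplus\mathbb C\,xp_-,\qquad E^s=\mathfrak g_+\oplus\mathbb C\,xp_+,\qquad E^c=\mathfrak g_0\oplus x(L_0\otimes\mathbb C)$$
are invariant under $\Gamma$ and $Df_1$. In the $\Gamma$-invariant norms $|\xi|^2+|z|^2$ at $(\xi,z\,xp_\mp)$ and $|\xi|^2+|l|^2$ at $(\xi,xl)$ the rates are $\mathrm e$, $\mathrm e^{-1}$ and $1$. For instance, $xp_-=\mathrm e\cdot xap_-$, and $xal=xl$ for $l\in L_0\otimes\mathbb C$. So $f_1$ is holomorphic partially hyperbolic with a real analytic center. The center is not holomorphic on any nonempty open set. Indeed, a holomorphic center would make $x\mapsto x(L_0\otimes\mathbb C)\in Gr_2(\mathbb C^4)$ holomorphic on an open set. This map takes values in the complexified real planes, a totally real submanifold, so its derivative would vanish there. But for $\xi=p_+\wedge l$ with $0\ne l\in L_0$ we have $\xi l=p_+\langle l,l\rangle\notin L_0$, so the derivative is never zero.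

**Adding a cocycle.** The next system to try has a non-semisimple monodromy. Let $c:\Gamma\to\mathbb Z^4$ satisfy $c(\gamma\eta)=c(\gamma)+\gamma c(\eta)$. Equivalently,
$$\rho(\gamma)=\begin{pmatrix}\gamma&c(\gamma)\\0&1\end{pmatrix}\in SL(5,\mathbb Z)$$
is a homomorphism. Let $\Gamma$ act on $G\times\mathbb C^5/\mathbb Z[i]^5$ by $\gamma(x,w)=(\gamma x,\rho(\gamma)w)$ and let $f[x,w]=[xa,w]$. Look for a center of the form $\mathfrak g_0\oplus E^c_V(x)$ with
$$E^c_V(x)=\{(w,s)\in\mathbb C^4\oplus\mathbb C:\ \langle w,xp_\pm\rangle=s\,\varphi_\pm(x)\}.$$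
Since $\rho(\gamma)(w,s)=(\gamma w+sc(\gamma),s)$ and $Df$ does not move the $\mathbb C^5$-component, the invariance under $\Gamma$ and $Df$ follows from
$$\varphi_\pm(\gamma x)=\varphi_\pm(x)+\langle c(\gamma),\gamma xp_\pm\rangle,\qquad \varphi_\pm(xa)=\mathrm e^{\pm1}\varphi_\pm(x). \tag{3}$$

*A continuous solution is unique.* The difference $\psi$ of two continuous solutions $\varphi_+$ is $\Gamma$-invariant, hence bounded, and $\psi(xa^n)=\mathrm e^n\psi(x)$ for $n\ge0$ forces $\psi=0$. For $\varphi_-$ use $a^{-1}$.

*A trivial case.* If $c(\gamma)=b-\gamma b$ with $b\in\mathbb Z^4$, the solution is $\varphi_\pm(x)=\langle b,xp_\pm\rangle$, because $\langle b,\gamma p\rangle-\langle b,p\rangle=\langle b-\gamma b,\gamma p\rangle$. It is real analytic, so a coboundary gives nothing new.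

**The direct attempt at smoothness, and where it stops.** For a general cocycle one would solve (3) by a series and differentiate it. Take a smooth compactly supported $\chi\ge0$ on $G$ with $\sum_\gamma\chi(\gamma^{-1}x)=1$, and put $\varphi_0(x)=\sum_\gamma\chi(\gamma^{-1}x)\langle c(\gamma),xp_+\rangle$. Reindexing by $\gamma=\eta\gamma'$ gives
$$\varphi_0(\eta x)=\sum_{\gamma'}\chi(\gamma'^{-1}x)\langle c(\eta)+\eta c(\gamma'),\eta xp_+\rangle=\langle c(\eta),\eta xp_+\rangle+\varphi_0(x),$$
which is the first half of (3). The function $\beta(x)=\varphi_0(x)-\mathrm e^{-1}\varphi_0(xa)$ is then smooth and $\Gamma$-invariant, because $\langle c(\gamma),\gamma xp_+\rangle-\mathrm e^{-1}\langle c(\gamma),\gamma xap_+\rangle=0$. So $\beta$ is bounded, and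
$$\varphi_+(x)=\lim_{N\to\infty}\mathrm e^{-N}\varphi_0(xa^N)=\varphi_0(x)-\sum_{n\ge0}\mathrm e^{-n}\beta(xa^n)$$
converges uniformly and solves both halves of (3). Now differentiate along $\xi\in\mathfrak g_-$. Since $x\exp(\varepsilon\xi)a^n=xa^n\exp(\varepsilon \mathrm e^n\xi)$, the $n$-th term of the derivative is
$$\mathrm e^{-n}\cdot \mathrm e^{n}\,(\xi\beta)(xa^n)=(\xi\beta)(xa^n).$$
The two exponentials cancel exactly. The differentiated series has terms that are bounded with no decay, and the argument says nothing about its convergence. In the directions $\mathfrak g_0$ and $\mathfrak g_+$ there is no problem, since there the terms are $O(\mathrm e^{-n})$. So continuity comes for free, and the first derivative along $\mathfrak g_-$ is the exact borderline.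

**How to get past it.** Instead of estimating the series for an arbitrary cocycle, choose a cocycle whose solution can be written down. If $\Phi$ is a continuous function on $C^+$ that is homogeneous of degree 1 and satisfies $\Phi(\gamma p)=\Phi(p)+\langle c(\gamma),\gamma p\rangle$, then $\varphi_\pm(x)=\Phi(xp_\pm)$ solves (3). The function (1) is of this kind: its cocycle counts crossings of the planes $H_v$, and its kinks can be seen one at a time. Each term is, up to a linear function, $\frac12|\langle v,p\rangle|$, so all kinks bend the same way and cannot cancel. The rest of the notes carries this out.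

## 4. Cocompactness of $\Gamma$

We need $\Gamma\backslash G$ compact, both for $M$ to be compact and for the uniform estimates.

**Step 1: $q$ has no nonzero rational zero.** This is what makes $\Gamma$ cocompact. Clear denominators and suppose $y_1^2+y_2^2+y_3^2=7y_4^2$ with $y\in\mathbb Z^4$, $y\neq0$. If $y_4=0$ then $y=0$, so $y_4\ne0$. Write $y_4=2^iu$ with $u$ odd. Then $u^2\equiv1\bmod8$, so $7y_4^2=4^i\cdot7u^2$ has the form $4^i(8b+7)$, and such a number is not a sum of three integer squares. (To recall why: squares are $0,1,4$ mod $8$, so three of them never sum to $7$ mod $8$; and if three squares sum to a multiple of $4$, all three are even, so one may divide by $4$.)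

**Step 2: $SO(q,\mathbb R)/SO(q,\mathbb Z)$ is compact.** Recall Mahler's criterion: if $g_n\in SL(4,\mathbb R)$ and the vectors $g_nm$, $0\ne m\in\mathbb Z^4$, are bounded away from $0$ uniformly in $n$ and $m$, then after passing to a subsequence there are $\gamma_n\in SL(4,\mathbb Z)$ such that $g_n\gamma_n$ converges in $SL(4,\mathbb R)$.

Let $g_n\in SO(q,\mathbb R)$. For $0\ne m\in\mathbb Z^4$, Step 1 gives $|q(g_nm)|=|q(m)|\ge1$. Since $|q(y)|\le7|y|^2$, we get $|g_nm|\ge1/\sqrt7$. So along a subsequence $g_n\gamma_n\to h$ with $\gamma_n\in SL(4,\mathbb Z)$. Then $q\circ\gamma_n=q\circ g_n\gamma_n\to q\circ h$. These are integral forms, so the sequence is eventually constant: $q\circ\gamma_n=q\circ\gamma_N$ for $n\ge N$. Hence $\delta_n=\gamma_n\gamma_N^{-1}$ satisfies $q\circ\delta_n=q$, that is, $\delta_n\in SO(q,\mathbb Z)$, and $g_n\delta_n\to h\gamma_N^{-1}$. The limit lies in $SO(q,\mathbb R)$, which is closed. So every sequence in the quotient has a convergent subsequence.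

**Step 3: pass to $\Gamma\backslash G$.** By inversion $SO(q,\mathbb Z)\backslash SO(q,\mathbb R)$ is compact. The subgroup $\Gamma$ has finite index in $SO(q,\mathbb Z)$: $G$ has finite index in $SO(q,\mathbb R)$, and a congruence condition mod 3 defines a finite-index subgroup. So $\Gamma\backslash SO(q,\mathbb R)$ is compact, and $\Gamma\backslash G$ is a closed subset of it because $G$ is closed in $SO(q,\mathbb R)$.

Consequently there is a compact $K\subset G$ with $\Gamma K=G$. Since $G$ acts transitively on $X$, there is also a compact $K_X\subset X$ with $\Gamma K_X=X$.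

## 5. Disjoint, locally finite planes and the crossing cocycle

**Geodesics.** For $x\in X$ the form $q$ is positive definite on $x^\perp$, so Cauchy–Schwarz holds there. A unit-speed geodesic from $x$ is $\cosh(s)x+\sinh(s)\nu$ with $\nu\in x^\perp$, $q(\nu)=1$. If $d(y,z)=\ell>0$, the point of the segment $[y,z]$ at distance $t$ from $y$ is $\big(\sinh(\ell-t)\,y+\sinh(t)\,z\big)/\sinh\ell$, a combination of $y,z$ with nonnegative coefficients. In particular each $H_v$ contains the segment between any two of its points, so $H_v$ is connected.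

**Step 1: the planes $H_v$, $v\in O$, are pairwise disjoint.** This is the purpose of the congruence condition. Let $v,v'\in O$. Both are $\equiv e$ mod 3, so $\langle v,v'\rangle\equiv\langle e,e\rangle=1$ mod 3. If $x\in H_v\cap H_{v'}$, then $v,v'$ are unit vectors in the positive definite space $x^\perp$, so the integer $\langle v,v'\rangle$ lies in $\{-1,0,1\}$ and must equal $1$. Then $q(v-v')=1-2+1=0$ with $v-v'\in x^\perp$, so $v=v'$.

**Step 2: local finiteness.** For $x\in X$ write $y=\alpha x+y'$ with $y'\in x^\perp$. Then $q(y)+2\langle y,x\rangle^2=-\alpha^2+q(y')+2\alpha^2=\alpha^2+q(y')$, so $y\mapsto q(y)+2\langle y,x\rangle^2$ is positive definite. At $y=v$ with $x\in H_v$ it equals $1$. For $x$ in a compact set these forms are bounded below by a fixed positive multiple of the Euclidean form, so $|v|$ is bounded. As $O\subset\mathbb Z^4$, only finitely many $H_v$ meet a given compact set. The number of $v\in O$ with $H_v\cap\bar B(x,1)\ne\emptyset$ is unchanged when $x$ is replaced by $\gamma x$, so $x$ may be taken in $K_X$, and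
$$N_0:=\sup_{x\in X}\#\{v\in O:\ H_v\cap\bar B(x,1)\ne\emptyset\}<\infty. \tag{4}$$
A locally finite union of planes has empty interior, so $x_0\in X\setminus\bigcup_vH_v$ exists. Fix it.

**Step 3: the cocycle.** For $y,z\in X\setminus\bigcup_vH_v$ put
$$S(y,z)=\sum_{v\in O}\tfrac12\big(\operatorname{sgn}\langle v,z\rangle-\operatorname{sgn}\langle v,y\rangle\big)v\in\mathbb Z^4. \tag{5}$$
A nonzero term means that $\langle v,\cdot\rangle$ changes sign along $[y,z]$, so $H_v$ meets this compact segment, and by Step 2 the sum is finite. Its coefficients are $0,\pm1$. Clearly $S(y,z)+S(z,w)=S(y,w)$. Substituting $v'=\gamma v$ and using $\langle v,z\rangle=\langle\gamma v,\gamma z\rangle$ gives $\gamma S(y,z)=S(\gamma y,\gamma z)$. Define $c(\gamma)=S(x_0,\gamma x_0)$. Then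
$$c(\gamma\eta)=S(x_0,\gamma x_0)+S(\gamma x_0,\gamma\eta x_0)=c(\gamma)+\gamma c(\eta),$$
so $\rho(\gamma)=\begin{pmatrix}\gamma&c(\gamma)\\0&1\end{pmatrix}$ is a homomorphism $\Gamma\to SL(5,\mathbb Z)$.

## 6. Convergence and equivariance of $\Phi$

**Lemma 1.** The series (1) converges uniformly on compact subsets of $C^+$. The function $\Phi$ is continuous, positively homogeneous of degree 1, and
$$\Phi(\gamma p)=\Phi(p)+\langle c(\gamma),\gamma p\rangle\qquad(\gamma\in\Gamma). \tag{6}$$

**Step 1: the ray from $x_0$ to $p$.** This turns each nonzero term into a crossing point. Normalize $\langle x_0,p\rangle=-1$. Then $p=x_0+\omega$ with $\langle x_0,\omega\rangle=-1+1=0$ and $q(\omega)=0+2-1=1$. Conversely each such $x_0+\omega$ lies in $C^+$ by (2). So the normalization defines a compact slice, a copy of the unit sphere of $x_0^\perp$. Put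
$$r(s)=\mathrm e^{-s}x_0+\sinh(s)\,p=\cosh(s)\,x_0+\sinh(s)\,\omega\qquad(s\ge0),$$
a unit-speed geodesic ray from $x_0$. Suppose the $v$-term of $\Phi(p)$ is nonzero. Then $\langle v,x_0\rangle$ and $\langle v,p\rangle$ have opposite signs, and $\langle v,r(s)\rangle=\mathrm e^{-s}\langle v,x_0\rangle+\sinh(s)\langle v,p\rangle$ vanishes exactly when $\mathrm e^s\sinh s=-\langle v,x_0\rangle/\langle v,p\rangle>0$. Since $\mathrm e^s\sinh s=\frac12(\mathrm e^{2s}-1)$ increases from $0$ to $\infty$, there is exactly one such $s=s_v>0$, the *crossing parameter*.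

**Step 2: a term at depth $s$ has size at most $\mathrm e^{-s}$.** Let $z=r(s_v)\in H_v$. As $d(x_0,z)=s_v$, we may write $x_0=\cosh(s_v)z+\sinh(s_v)\nu$ with $\nu\in z^\perp$ a unit vector. Also $v\in z^\perp$ is a unit vector, so $|\langle v,x_0\rangle|=\sinh(s_v)|\langle v,\nu\rangle|\le\sinh s_v$. With $\langle v,r(s_v)\rangle=0$ this gives
$$|\langle v,x_0\rangle|\le\sinh s_v,\qquad |\langle v,p\rangle|=\mathrm e^{-s_v}\frac{|\langle v,x_0\rangle|}{\sinh s_v}\le\mathrm e^{-s_v}. \tag{7}$$

**Step 3: uniform convergence.** For each integer $j\ge0$ at most $N_0$ vectors $v$ have $s_v\in[j,j+1]$, since for these $H_v$ meets $\bar B(r(j),1)$. The set of $v$ with $H_v\cap\bar B(x_0,j)\neq\emptyset$ is finite and independent of $p$. For any other $v$ with a nonzero term at $p$ we have $s_v>j$. So by (7) the remaining terms contribute at most $\sum_{i\ge j}N_0\mathrm e^{-i}$, uniformly in $p$, and this tends to $0$ as $j\to\infty$. Hence the series of continuous nonnegative terms converges uniformly on the slice. Each term is positively homogeneous of degree 1, so convergence is uniform on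 compact subsets of $C^+$, and $\Phi$ is continuous and homogeneous.

**Step 4: equivariance.** All terms are nonnegative, so the series may be reindexed. Put $v=\gamma u$ in the series for $\Phi(\gamma p)$. We have $\langle\gamma u,\gamma p\rangle=\langle u,p\rangle$ and $\langle\gamma u,x_0\rangle=\langle u,\gamma^{-1}x_0\rangle$. Subtracting termwise, the absolute values cancel:
$$\Phi(\gamma p)-\Phi(p)=\sum_{u\in O}\tfrac12\big(\operatorname{sgn}\langle u,x_0\rangle-\operatorname{sgn}\langle u,\gamma^{-1}x_0\rangle\big)\langle u,p\rangle=\langle S(\gamma^{-1}x_0,x_0),p\rangle .$$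
Finally $\langle S(\gamma^{-1}x_0,x_0),p\rangle=\langle\gamma S(\gamma^{-1}x_0,x_0),\gamma p\rangle=\langle S(x_0,\gamma x_0),\gamma p\rangle=\langle c(\gamma),\gamma p\rangle$. $\square$

## 7. The kinks of $\Phi$ and their density

**Lemma 2.** Let $v_0\in O$, $p_0\in C^+$ and $\langle v_0,p_0\rangle=0$. Then $\Phi$ is not differentiable at $p_0$.

The difficulty is that infinitely many other terms could be active near $p_0$. The plan is to move the base point next to $H_{v_0}$. This changes $\Phi$ only by a linear function, and afterwards no term is active at $p_0$ itself.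

**Step 1: change the base point.** Let $y\in H_{v_0}$. By local finiteness only finitely many $H_v$ meet $\bar B(y,1)$. Those with $v\ne v_0$ are closed and do not contain $y$, by disjointness. So a small ball $B$ around $y$ meets no $H_v$ with $v\neq v_0$. Let $x_1=\cosh(t)y+\sinh(t)v_0\in B$ with $t>0$ small. Then $\langle v_0,x_1\rangle=\sinh t>0$, and $x_1$ lies on no $H_v$. Let $\Phi_1$ be (1) with $x_1$ in place of $x_0$. Lemma 1 applies to it, and
$$\Phi_1(p)-\Phi(p)=\sum_v\tfrac12\big(\operatorname{sgn}\langle v,x_0\rangle-\operatorname{sgn}\langle v,x_1\rangle\big)\langle v,p\rangle=\langle S(x_1,x_0),p\rangle ,$$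
the restriction of a linear function. So it suffices to show that $\Phi_1$ is not differentiable at $p_0$. By homogeneity we may rescale $p_0$ so that $\langle y,p_0\rangle=-1$.

**Step 2: $\Phi_1(p_0)=0$.** Let $v\ne v_0$ and $\sigma'_v=\operatorname{sgn}\langle v,x_1\rangle$. The function $\langle v,\cdot\rangle$ has no zero on the connected set $H_{v_0}$, so it has constant sign there. This is its sign at $y$, and it equals $\sigma'_v$, because the segment $[y,x_1]\subset B$ does not meet $H_v$. The points $\mathrm e^{-s}y+\sinh(s)p_0$ lie in $X$ (as in Step 1 of Lemma 1) and in $v_0^\perp$, hence in $H_{v_0}$. Multiplied by $2\mathrm e^{-s}$ they become $2\mathrm e^{-2s}y+(1-\mathrm e^{-2s})p_0$, which converges to $p_0$ as $s\to\infty$. Hence $\sigma'_v\langle v,p_0\rangle\ge0$, and the $v$-term $(-\sigma'_v\langle v,p_0\rangle)^+$ vanishes. The $v_0$-term vanishes because $\langle v_0,p_0\rangle=0$.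

**Step 3: the contradiction.** All terms are nonnegative and $\sigma'_{v_0}=+1$, so for all $p\in C^+$
$$\Phi_1(p)\ge0,\qquad\Phi_1(p)\ge(-\langle v_0,p\rangle)^+ .$$
If $\Phi_1$ were differentiable at its minimum point $p_0$, its differential there would be $0$. Now $v_0\in p_0^\perp=T_{p_0}C^+$, so there is a smooth curve $p(\tau)$ in $C^+$ with $p(0)=p_0$, $p'(0)=v_0$, and $\langle v_0,p(\tau)\rangle=\tau q(v_0)+o(\tau)=\tau+o(\tau)$. Hence $\Phi_1(p(\tau))\ge|\tau|/2$ for small $\tau<0$, whereas differentiability would give $\Phi_1(p(\tau))=o(\tau)$. $\square$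

**Lemma 3.** The set $D=\{p\in C^+:\langle v,p\rangle=0\text{ for some }v\in O\}$ is dense in $C^+$.

**Step 1: reduce to caps.** $D$ is invariant under positive scaling, so we work on the sphere $C^+/\mathbb R_{>0}$, parametrized by the slice $p=x_0+\omega$. For $b=\alpha x_0+\beta\zeta$ with $\zeta\in x_0^\perp$ a unit vector, $\beta>0$ and $\beta^2-\alpha^2=1$, we have $q(b)=1$, and $\langle b,p\rangle>0$ means $\langle\zeta,\omega\rangle>\alpha/\beta$. Here $\alpha/\beta$ takes every value in $(-1,1)$. So the sets $\{\langle b,p\rangle>0\}$ with $q(b)=1$ include all round caps and form a base of the topology. It suffices to show that each of them meets $D$.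

**Step 2: find a plane $H_v$ with a point in the half-space of $b$.** Take $y'\in X\cap b^\perp$ and $x=\cosh(t)y'+\sinh(t)b$, so $\langle b,x\rangle=\sinh t$. The component of $b$ in $x^\perp$ is $b+\langle b,x\rangle x$ and has square $1+\sinh^2t=\cosh^2t$. So for a unit vector $\nu\in x^\perp$,
$$\langle b,\cosh(\varrho)x+\sinh(\varrho)\nu\rangle\ge\cosh\varrho\sinh t-\sinh\varrho\cosh t=\sinh(t-\varrho).$$
Hence the closed ball of radius $\varrho<t$ around $x$ lies in $\{\langle b,\cdot\rangle>0\}$: this half-space contains arbitrarily large balls. Fix $y\in H_e$. The orbit $\Gamma y$ lies in $\bigcup_vH_v$, and since $X=\Gamma K_X$, every closed ball of radius $R=\max_{k\in K_X}d(k,y)$ contains a point of it. So there are $v\in O$ and $z\in H_v$ with $\langle b,z\rangle>0$.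

**Step 3: go to infinity inside $H_v$.** Choose $\tau\in z^\perp\cap v^\perp$ with $q(\tau)=1$; this space is 2-dimensional and positive definite. Then $q(z\pm\tau)=0$ and $\langle z,z\pm\tau\rangle=-1<0$, so $z\pm\tau\in C^+$ by (2), and $\langle v,z\pm\tau\rangle=0$. So $z\pm\tau\in D$. As $z=\frac12(z+\tau)+\frac12(z-\tau)$ and $\langle b,z\rangle>0$, at least one of $\langle b,z+\tau\rangle$, $\langle b,z-\tau\rangle$ is positive. $\square$

## 8. The torus bundle over $\Gamma\backslash G$ and its invariant splitting

We assemble the example in dimension $n=8$, with the notation of Section 3. Let $T=\mathbb C^5/\mathbb Z[i]^5$ and let $\Gamma$ act on $G\times T$ by $\gamma(x,w)=(\gamma x,\rho(\gamma)w)$, with $\rho$ from Section 5. The action is holomorphic. It is free and properly discontinuous because it is so on the factor $G$. So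
$$M=\Gamma\backslash(G\times T),\qquad f[x,w]=[xa,w]$$
is a compact connected complex manifold of dimension $3+5=8$, a torus bundle over the compact space $\Gamma\backslash G$. The map $f$ is well defined, because left and right translations commute, and it is biholomorphic with inverse $[x,w]\mapsto[xa^{-1},w]$.

In the trivialization $T_{(x,w)}(G\times T)=\mathfrak g\oplus\mathbb C^5$, an element $\gamma\in\Gamma$ acts by $(\xi,u)\mapsto(\xi,\rho(\gamma)u)$, and
$$Df(\xi,u)_{(x,w)}=(\mathrm{Ad}(a^{-1})\xi,\ u)_{(xa,w)}.$$
Extend $\langle\cdot,\cdot\rangle$ to be $\mathbb C$-bilinear and define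
$$E^u=\mathfrak g_-\oplus\mathbb C(xp_-,0),\qquad E^s=\mathfrak g_+\oplus\mathbb C(xp_+,0),\qquad E^c=\mathfrak g_0\oplus E^c_V(x),$$
$$E^c_V(x)=\{(w,s)\in\mathbb C^4\oplus\mathbb C:\ \langle w,xp_+\rangle=s\Phi(xp_+),\ \langle w,xp_-\rangle=s\Phi(xp_-)\}. \tag{8}$$

**Step 1: direct sum.** Evaluate the two functionals $(w,s)\mapsto\langle w,xp_\pm\rangle-s\Phi(xp_\pm)$ on $(xp_+,0)$ and $(xp_-,0)$. The result is the matrix $\begin{pmatrix}0&-1\\-1&0\end{pmatrix}$, which is invertible. So the functionals are independent, $\dim_{\mathbb C}E^c_V(x)=3$, and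
$$\mathbb C^5=\mathbb C(xp_+,0)\oplus\mathbb C(xp_-,0)\oplus E^c_V(x).$$
Together with $\mathfrak g=\mathfrak g_+\oplus\mathfrak g_0\oplus\mathfrak g_-$ this gives the splitting, with complex dimensions $(2,4,2)$ for $(E^s,E^c,E^u)$. All three bundles are complex, and they are continuous since $\Phi$ is.

**Step 2: $\Gamma$-invariance.** This makes the bundles descend to $M$. First, $\rho(\gamma)(xp_\pm,0)=(\gamma xp_\pm,0)$. If $(w,s)\in E^c_V(x)$, then $\rho(\gamma)(w,s)=(\gamma w+sc(\gamma),s)$ and, by (6),
$$\langle\gamma w+sc(\gamma),\gamma xp_\pm\rangle=s\Phi(xp_\pm)+s\langle c(\gamma),\gamma xp_\pm\rangle=s\Phi(\gamma xp_\pm).$$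
So $\rho(\gamma)E^c_V(x)\subset E^c_V(\gamma x)$, with equality by dimension.

**Step 3: $Df$-invariance.** Since $xap_\pm=\mathrm e^{\pm1}xp_\pm$ and $\Phi$ is homogeneous of degree 1, the equations defining $E^c_V(xa)$ are $\mathrm e^{\pm1}$ times those defining $E^c_V(x)$. So $E^c_V(xa)=E^c_V(x)$. The lines $\mathbb C(xp_\pm,0)$ and the spaces $\mathfrak g_\pm,\mathfrak g_0$ are preserved as well.

## 9. Exponential rates on $E^s,E^u$ and linear growth on $E^c$

Fix Hermitian norms on $\mathfrak g_\pm$, $\mathfrak g_0$ and $L_0\otimes\mathbb C$.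

**Step 1: $E^u$ and $E^s$.** On $E^u$ take the norm whose square at $(\xi,z(xp_-,0))$ is $|\xi|^2+|z|^2$. It is continuous and $\Gamma$-invariant. As $\mathrm{Ad}(a^{-1})=\mathrm e$ on $\mathfrak g_-$ and $(xp_-,0)=\mathrm e\,(xap_-,0)$, $Df$ multiplies this norm by exactly $\mathrm e$. In the same way $Df$ multiplies the analogous norm on $E^s$ by exactly $\mathrm e^{-1}$.

**Step 2: an equivariant vector with $s=1$ in the center.** To measure $E^c$ we need coordinates adapted to the $\Gamma$-action. The subspace $\{s=0\}$ of $E^c_V(x)$ is $F(x)=\{(xl,0):l\in L_0\otimes\mathbb C\}$. The vector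
$$\kappa_0(x)=\big(-\Phi(xp_-)\,xp_+-\Phi(xp_+)\,xp_-,\ 1\big)$$
lies in $E^c_V(x)$, because $\langle xp_+,xp_-\rangle=-1$ and $xp_\pm$ are null. It need not be equivariant, so we average. Choose a continuous compactly supported $\chi\ge0$ on $G$ with $\sum_{\gamma}\chi(\gamma^{-1}x)=1$: take a continuous compactly supported $\psi\ge0$ that is positive on $K$, where $\Gamma K=G$, and divide it by $\sum_\gamma\psi(\gamma^{-1}x)$, a locally finite, positive, $\Gamma$-invariant sum. Put
$$\kappa(x)=\sum_{\gamma}\chi(\gamma^{-1}x)\,\rho(\gamma)\kappa_0(\gamma^{-1}x).$$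
The sum is locally finite, so $\kappa$ is continuous. By Step 2 of Section 8 it is a convex combination of elements of $E^c_V(x)\cap\{s=1\}$, hence lies in that set. Replacing $x$ by $\eta x$ and $\gamma$ by $\eta\gamma$ gives $\kappa(\eta x)=\rho(\eta)\kappa(x)$.

**Step 3: the action on $E^c$.** Both $\kappa(x)$ and $\kappa(xa)$ lie in $E^c_V(xa)=E^c_V(x)$ with $s=1$, so their difference lies in $F(xa)$:
$$\kappa(x)=\kappa(xa)+(xa\,m(x),0),\qquad m:G\to L_0\otimes\mathbb C\ \text{continuous}.$$
Applying $\rho(\gamma)$ shows $m(\gamma x)=m(x)$, so $m$ is bounded. Write an element of $E^c$ at $x$ as $(Y,(xl,0)+s\kappa(x))$ with $Y\in\mathfrak g_0$, $l\in L_0\otimes\mathbb C$, $s\in\mathbb C$, and give it the norm squared $|Y|^2+|l|^2+|s|^2$. This is $\Gamma$-invariant, since $\rho(\gamma)$ sends $(xl,0)+s\kappa(x)$ to $(\gamma xl,0)+s\kappa(\gamma x)$. Now $\mathrm{Ad}(a^{-1})=\mathrm{id}$ on $\mathfrak g_0$, and $xl=xal$. So over $xa$ the vector reads $(Y,(xa(l+s\,m(x)),0)+s\kappa(xa))$. Iterating,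
$$Df^n:(Y,l,s)\mapsto\Big(Y,\ l+s\sum_{j=0}^{n-1}m(xa^j),\ s\Big)\qquad(n\ge0).$$
This map and its inverse (the same with a minus sign) have norm at most $C(1+n)$.

**Step 4: $f$ is partially hyperbolic.** Continuous norms on a bundle over the compact $M$ are equivalent. So for any Hermitian metric on $M$ there is $C\geq 1$ such that for all $n\ge0$
$$\|Df^n|_{E^s}\|\le C\mathrm e^{-n},\qquad\frac1{C(1+n)}\le m(Df^n|_{E^c})\le\|Df^n|_{E^c}\|\le C(1+n),\qquad m(Df^n|_{E^u})\ge C^{-1}\mathrm e^n. \tag{9}$$
For $n=k$ large all inequalities of the definition hold.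

## 10. Non-differentiability of $E^c$ on a dense set

**Claim.** If $E^c$ is differentiable at $[x,w]$, then $\Phi$ is differentiable at $xp_+$.

**Step 1: from $E^c$ to a 2-plane of functionals.** In the real analytic local trivialization $\mathfrak g\oplus\mathbb C^5$, $E^c$ at $(x',w')$ near $(x,w)$ is $\mathfrak g_0\oplus E^c_V(x')$. The map $W\mapsto\mathfrak g_0\oplus W$ embeds $Gr_3(\mathbb C^5)$ as a closed submanifold of $Gr_4(\mathfrak g\oplus\mathbb C^5)$. So $x'\mapsto E^c_V(x')\in Gr_3(\mathbb C^5)$ is differentiable at $x$. Passing to annihilators is a diffeomorphism of Grassmannians, so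
$$A(x')=\mathrm{span}\{(\langle\cdot,x'p_+\rangle,-\Phi(x'p_+)),\ (\langle\cdot,x'p_-\rangle,-\Phi(x'p_-))\}\subset(\mathbb C^4)^*\oplus\mathbb C$$
is differentiable at $x$; it is also continuous near $x$.

**Step 2: read off $\Phi(x'p_+)$.** Compose $A$ with a smooth local frame of the tautological bundle. This gives a continuous local frame $\alpha_1,\alpha_2$ of $A$ that is differentiable at $x$. The projection $\pi$ to $(\mathbb C^4)^*$ is injective on $A(x')$, because $x'p_\pm$ are linearly independent. So there are unique $c_i(x')$ with
$$\langle\cdot,x'p_+\rangle=\sum_ic_i(x')\,\pi(\alpha_i(x')).$$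
Some $2\times2$ minor of the coefficient matrix of $\pi(\alpha_1),\pi(\alpha_2)$ is nonzero at $x$, hence near $x$ by continuity. Cramer's rule for this minor expresses $c_1,c_2$ through functions differentiable at $x$, so the $c_i$ are differentiable at $x$. Since $\pi$ is injective on $A(x')$, the same coefficients give
$$(\langle\cdot,x'p_+\rangle,-\Phi(x'p_+))=\sum_ic_i(x')\alpha_i(x').$$
Comparing last components, $x'\mapsto\Phi(x'p_+)$ is differentiable at $x$.

**Step 3: from $G$ to the cone.** The orbit map $x'\mapsto x'p_+$ is a submersion (Section 3), so it has a smooth local section $\varsigma$ with $\varsigma(xp_+)=x$. Near $xp_+$ we have $\Phi(p)=\Phi(\varsigma(p)p_+)$, which is differentiable at $xp_+$. This proves the claim. $\square$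

**Proof of part 2 for $n=8$.** By Lemma 2 and the claim, $E^c$ is not differentiable at $[x,w]$ whenever $xp_+\in D$. (The condition depends only on $[x,w]$, since $\Gamma D=D$.) If $U\subset G$ is open and nonempty, then $Up_+$ is open in $C^+$ and meets $D$ by Lemma 3. So the set of these $[x,w]$ is dense in $M$. Every nonempty open set contains such a point, so $E^c$ is not $C^1$, and in particular not real analytic, on any nonempty open subset of $M$. $\blacksquare$

## 11. Uniqueness of the splitting

Since $f$ might admit other splittings, we show that the center found is the only one. Let $E'^s\oplus E'^c\oplus E'^u$ be any partially hyperbolic splitting of $f$, with iterate $k'$. The functions compared in the definition are continuous on the compact $M$, so all inequalities hold with uniform ratios. For instance, for some $\mu<1$ we have $\|Df^{k'}|_{E'^s}\|\le\mu\,m(Df^{k'}|_{E'^c})$ and $\|Df^{k'}|_{E'^s}\|\le\mu$ everywhere, and under iteration the ratios multiply. Projections onto the summands of a continuous splitting are bounded, so $\|Df^nv\|$ is at least a constant times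 the norm of the image of each component of $v$.

**Step 1: $E'^s\subset E^s$ and $E'^u\subset E^u$.** Vectors of $E'^s$ decay exponentially in forward time. By (9), if $v$ has a nonzero component in $E^c\oplus E^u$, then $\|Df^nv\|\ge\mathrm{const}/(1+n)$. So $E'^s\subset E^s$. Apply the same to $f^{-1}$: vectors of $E'^u$ decay exponentially in backward time, while by (9) a nonzero component in $E^c\oplus E^s$ decays at most polynomially in backward time. So $E'^u\subset E^u$.

**Step 2: equality.** Suppose $E'^s\ne E^s$ at some point. Then $\dim E'^s<\dim E^s$ there, so by dimension count there is $0\ne v\in E^s\cap(E'^c\oplus E'^u)$. Let $0\ne w\in E'^s\subset E^s$ at the same point. At least one of the components of $v$ in $E'^c$ and $E'^u$ is nonzero, and both bundles dominate $E'^s$ (for $E'^u$, chain the inequalities through $E'^c$). So $\|Df^{jk'}v\|/\|Df^{jk'}w\|$ grows exponentially in $j$. But $v,w\in E^s$, so both norms are comparable to $\mathrm e^{-jk'}$ by Step 1 of Section 9, a contradiction. Hence $E'^s=E^s$. The same argument for $f^{-1}$ gives $E'^u=E^u$.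

**Step 3: the centers agree.** Let $v\in E'^c$ have a nonzero $E^u$-component. Then $\|Df^nv\|\ge\mathrm{const}\cdot\mathrm e^n$ for $n\ge0$, whereas for $0\ne w\in E'^u=E^u$ at the same point $\|Df^nw\|$ is comparable to $\mathrm e^n$. But domination of $E'^c$ by $E'^u$ forces $\|Df^{jk'}v\|/\|Df^{jk'}w\|\to0$, a contradiction. In backward time, with $E'^s=E^s$ in place of $E'^u$, the same argument shows that $v$ has no $E^s$-component. So $E'^c\subset E^c$, and the two are equal by dimension. This proves part 1 for $n=8$. $\blacksquare$

## 12. The modulus of continuity $\theta\log(1/\theta)$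

A term of $\Phi$ at depth $s$ has size at most $\mathrm e^{-s}$, and below we see that its slope in the relevant direction is at most $1$, with no decay in $s$. This is the cancellation of exponentials from Section 3. Summing about $\log(1/\theta)$ slopes gives the modulus.

**Step 1: one term.** Let $p=x_0+\omega$, $p'=x_0+\omega'$ be in the slice, with angle $0<\theta\le\frac12$ between the unit vectors $\omega,\omega'\in x_0^\perp$. Write $\omega'=\cos\theta\,\omega+\sin\theta\,\tau$ with $\tau\perp x_0,\omega$ a unit vector. Suppose the $v$-term of $\Phi(p)$ is nonzero with crossing parameter $s$. Since $r(s)=\cosh(s)x_0+\sinh(s)\omega$, both $v$ and $\tau$ are unit vectors in $r(s)^\perp$, so $|\langle v,\tau\rangle|\le1$. By (7), $|\langle v,\omega\rangle|\le|\langle v,p\rangle|+|\langle v,x_0\rangle|\le\mathrm e^{-s}+\sinh s\le2\mathrm e^s$. Since $p'-p=\sin\theta\,\tau-(1-\cos\theta)\,\omega$,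
$$|\langle v,p'-p\rangle|\le\theta+\tfrac{\theta^2}2\cdot2\mathrm e^s=\theta+\theta^2\mathrm e^s. \tag{10}$$
The function $t\mapsto(\pm t)^+$ is 1-Lipschitz, so (10) bounds the difference of the two $v$-terms. The same holds with $p$ and $p'$ exchanged.

**Step 2: the sum on the slice.** Let $L=\log(1/\theta)\ge\log2$. Consider all $v$ for which at least one of the two $v$-terms is nonzero.

* Some $v$ have a crossing parameter $s\le L$ on the ray to $p$ or on the ray to $p'$. For each integer $0\le j\le L$ there are at most $2N_0$ of them with $s\in[j,j+1]$. Together they contribute at most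
$$2N_0\sum_{0\le j\le L}(\theta+\theta^2\mathrm e^{j+1})\le2N_0\Big((L+1)\theta+\theta^2\,\frac{\mathrm e^{L+1}}{1-\mathrm e^{-1}}\Big)\le C\theta(L+1)\le C'\theta\log(1/\theta),$$
using $\mathrm e^L=1/\theta$.
* For all other $v$, every crossing parameter is $>L$. By (7) and (4) their contribution to each of $\Phi(p)$, $\Phi(p')$ is at most $N_0\sum_{i\ge\lfloor L\rfloor}\mathrm e^{-i}\le C\mathrm e^{-L}=C\theta$.

So $|\Phi(p)-\Phi(p')|\le C\theta\log(1/\theta)$ on the slice.

**Step 3: compact subsets of $C^+$.** Write $h(\theta)=\theta\log(1/\theta)$. It is increasing for small $\theta$, and $h(C\theta)\le Ch(\theta)$ for $C\ge1$ and $\theta$ small. On the slice the angle between nearby points is at most a constant times their Euclidean distance. For $p,p'$ in a compact subset of $C^+$ put $t=-\langle x_0,p\rangle$, $t'=-\langle x_0,p'\rangle$. These are positive and bounded away from $0$, and $p\mapsto t$ and $p\mapsto p/t$ are Lipschitz there. By homogeneity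
$$\Phi(p)-\Phi(p')=t\big(\Phi(p/t)-\Phi(p'/t')\big)+(t-t')\,\Phi(p'/t') .$$
The first summand is $O(h(|p-p'|))$ by Step 2, and the second is $O(|p-p'|)$ because $\Phi$ is bounded on the slice. So $\Phi$ has modulus $O(\theta\log(1/\theta))$, with $\theta=|p-p'|$, on compact sets.

**Step 4: the bundle.** By (8), in the trivialization $\mathfrak g\oplus\mathbb C^5$ the space $E^c$ at $(x,w)$ is a smooth function of $(x,\Phi(xp_+),\Phi(xp_-))$, because the two functionals are always independent. We may restrict $x$ to a compact set whose $\Gamma$-translates cover $G$, so that $xp_\pm$ stay in a compact subset of $C^+$. Hence $E^c$ has modulus $O(\theta\log(1/\theta))$. For $\alpha<1$ we have $\theta\log(1/\theta)=O(\theta^\alpha)$, so $E^c$ is $\alpha$-Hölder. This proves part 3 for $n=8$. $\blacksquare$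

## 13. Products with tori: all dimensions $n\ge8$

For $n>8$ take $M\times(\mathbb C^{n-8}/\mathbb Z[i]^{n-8})$ with the map $f\times\mathrm{id}$, the pullbacks of $E^s$ and $E^u$, and the center $E^c\oplus\mathbb C^{n-8}$. The manifold is compact and connected. The derivative is the identity on the added factor, so the estimates (9) and the exact rates on $E^s,E^u$ hold unchanged, and $f\times\mathrm{id}$ is holomorphic partially hyperbolic. The argument of Section 11 uses only these rates and dimension counts, so the splitting is unique.

The map $W\mapsto W\oplus\mathbb C^{n-8}$ is a closed embedding of Grassmannians. So the new center is differentiable at a point if and only if $E^c$ is differentiable at the $M$-component of that point, and it has the same modulus of continuity. The product of a dense subset of $M$ with the torus is dense, so parts 2 and 3 carry over. This completes the proof of the Theorem. $\blacksquare$
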